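# Triangulated spheres whose binary hierarchical models need long moves

## The guess $2^{n+1}$ and the spheres that suggest it

Take a finite list of $0/1$-vectors of length $m$, and think of it as a matrix whose rows may be permuted. A simplicial complex $\Gamma$ on $[m]=\{1,\dots,m\}$ tells us what we are allowed to observe: for each facet $F$ we see how often each pattern on the columns in $F$ occurs. Two lists with the same observations can be joined by replacing some rows by others. How many rows must be replaced at one time? For $\Gamma$ a triangulated sphere of dimension $n$, the answer one would first guess is: at most $2^{n+1}$. We fix the terms and test this guess.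

**Definition (tables, margins, fibers).** Let $V$ be the vertex set of $\Gamma$; every element of $V$ is a vertex. A *table* is a function $u:\{0,1\}^V\to\mathbb N$, that is, a finite multiset of configurations; its members are its *rows* and $|u|=\sum_x u(x)$ is its size. For $F\subseteq V$ the *$F$-margin* of $u$ is
$$u_F(y)=\sum_{x:\,x_F=y}u(x),\qquad y\in\{0,1\}^F .$$
The *fiber* of $u$ is the set of all tables with the same facet margins as $u$. Facet margins determine $|u|$ and the margins of all faces, by summation.

**Definition (the ideal).** Let $\mathbb K$ be any field. The binary hierarchical model ideal is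
$$I_{\Gamma,\mathbf 2}=\ker\Big(\mathbb K[p_x:x\in\{0,1\}^V]\to\mathbb K[a^F_y: F\text{ a facet},\ y\in\{0,1\}^F]\Big),\qquad p_x\mapsto\prod_{F}a^F_{x_F}.$$
A *Markov basis* is a generating set of $I_{\Gamma,\mathbf 2}$ consisting of binomials $p^u-p^v$; the degree of such a binomial is $|u|$.

The image of $p^u$ is $\prod_F\prod_y(a^F_y)^{u_F(y)}$. So the image records exactly the facet margins, and ideal and tables match as follows.

**Lemma 1.** (a) $p^u-p^v\in I_{\Gamma,\mathbf 2}$ if and only if $u,v$ lie in one fiber. (b) $I_{\Gamma,\mathbf2}$ is spanned, as a vector space, by the binomials in (a); they are homogeneous in the standard grading. (c) Suppose any two tables of one fiber are joined by a chain of tables in which each step has the form $u\mapsto u-a+b$ with tables $a\le u$ and $b$ of equal facet margins and $|a|\le d$. Then $I_{\Gamma,\mathbf 2}$ is generated by binomials of degree at most $d$.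

*Proof.* (a) is the formula for the image of $p^u$. For (b), group the monomials of a polynomial in the kernel by their image monomial; in each group the coefficients sum to $0$, so the group is a combination of differences of two of its monomials. Homogeneity holds because margins determine the size. For (c), a step gives $p^u-p^{u-a+b}=p^{u-a}(p^a-p^b)$; add up along the chain and use (b). $\square$

The conjecture, from Alexander Engstrom, Thomas Kahle, Seth Sullivant, "Multigraded Commutative Algebra of Graph Decompositions", arXiv:1102.2601 (2011), reads:

**Conjecture.** Let $\Gamma$ be a triangulation of a sphere of dimension $n$. Then the Markov basis of $I_{\Gamma,\mathbf 2}$ consists of elements of degree at most $2^{n+1}$.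

That is, $I_{\Gamma,\mathbf 2}$ is generated by binomials of degree at most $2^{n+1}$.

**Test: the boundary of a simplex.** Let $\Gamma$ be the boundary of the simplex on $n+2$ vertices, the smallest triangulation of $S^n$. Its facets are the sets missing one vertex. An integer function $g$ on $\{0,1\}^{n+2}$ has zero facet margins exactly when, for each coordinate, its values at two points differing only in that coordinate add to zero. Flipping any coordinate changes the sign of $g$, so $g=g(0)\,w$ with $w(x)=(-1)^{x_1+\dots+x_{n+2}}$. If $p^u-p^v\in I_{\Gamma,\mathbf 2}$, say $u-v=\lambda w$ with $\lambda\ge 0$, then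
$$p^u-p^v=p^{\min(u,v)}\big((p^{w^+})^\lambda-(p^{w^-})^\lambda\big)$$
is a multiple of $p^{w^+}-p^{w^-}$. So the ideal is principal, with generator of degree $|w^+|=2^{n+1}$. The bound is attained exactly.

For $n=0$ this is the only case: $S^0$ is two points, and $I_{\Gamma,\mathbf2}=\langle p_{00}p_{11}-p_{01}p_{10}\rangle$. For $n=1$ and the triangle, the generator is
$$p_{000}p_{011}p_{101}p_{110}-p_{111}p_{100}p_{010}p_{001},$$
of degree $4=2^2$. Longer polygons pass the test too; this takes an argument, given below. So the guess survives dimensions $0$ and $1$, and is sharp on one sphere in every dimension.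

## The bound holds for $n\le1$ and fails for every $n\ge 2$

**Theorem A.** Let $n\ge 2$ and let $L\ge 4$ be even. There is a triangulation $\Gamma$ of $S^n$ with $4(L+1)^2+2+2(n-2)$ vertices such that every Markov basis of $I_{\Gamma,\mathbf 2}$ contains (up to sign) one particular binomial of degree $L$. With $L=2^{n+1}+2$ this contradicts the conjecture. For $n=2$, $L=10>8$ gives a 2-sphere with $486$ vertices.

**Theorem B.** The conjecture is true for $n=0,1$ and false for every $n\ge 2$; for each $n\ge2$ the Markov degree is unbounded over triangulations of $S^n$.

**Theorem C.** For all $n\ge2$, $q\ge0$ there is a triangulation of $S^n$ with $m=4(36q+11)^2+2+2(n-2)$ vertices such that every Markov basis contains (up to sign) one particular binomial of degree $27\cdot 3^q-18$. So the degree can be as large as $2^{c\sqrt m}$. Conversely, if $\Gamma$ has $f$ faces (including $\emptyset$), then $I_{\Gamma,\mathbf2}$ is generated in degree $\le\frac12(2f+1)^f$; for $n=2$ one has $f=6m-9$, so the bound is $2^{O(m\log m)}$.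

The exact growth rate between the two bounds of Theorem C is not determined here.

## Tight fibers force a binomial into every Markov basis

To prove that an ideal is *not* generated in low degree we want fibers that cannot be crossed by small steps. The most rigid ones have two members with no row in common.

**Definition (tight fiber).** A fiber is *tight* if it equals $\{u,v\}$ with $u\neq v$ and $\operatorname{supp}u\cap\operatorname{supp}v=\emptyset$.

Example: for the triangle boundary, the fiber of $w^+=\{000,011,101,110\}$ is $\{w^+-\lambda w\ge0\}$. Nonnegativity on $\operatorname{supp} w^+$ gives $\lambda\le1$, on $\operatorname{supp}w^-$ it gives $\lambda\ge0$. So the fiber is $\{w^+,w^-\}$, and it is tight.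

**Lemma 2.** If $\{u,v\}$ is a tight fiber of $\Gamma$, then every Markov basis of $I=I_{\Gamma,\mathbf 2}$ contains $\pm(p^u-p^v)$. In particular $I$ is not generated by elements of degree $<|u|$.

*Proof.* Grade $\mathbb K[p]$ by letting the degree of a monomial be its image monomial. Then $I$ and all binomials in $I$ are homogeneous, and the only monomials in the degree of $p^u$ are $p^u$ and $p^v$. So the component of $I$ in this degree is spanned by $p^u-p^v$. Given a Markov basis, write $p^u-p^v=\sum_l c_lm_lg_l$ with scalars $c_l$, monomials $m_l$ and basis elements $g_l$, and keep only the terms in the degree of $p^u$. Each remaining $m_lg_l$ is a scalar multiple of $p^u-p^v$, and at least one is a nonzero multiple. For that $l$ the monomial $m_l$ divides both $p^u$ and $p^v$, so $m_l=1$ because the supports are disjoint. Hence $g_l=\pm(p^u-p^v)$.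

For the last claim, suppose elements of degree $<|u|$ generate $I$. By Lemma 1(b), the part of $I$ of degree $<|u|$ is spanned by binomials of $I$ of degree $<|u|$. These binomials would then form a Markov basis without $\pm(p^u-p^v)$, a contradiction. $\square$

The next lemma raises the dimension. Let $\Sigma\Gamma$ be the complex on $V\sqcup\{s,s'\}$ with facets $F\cup\{s\}$ and $F\cup\{s'\}$, where $F$ runs over the facets of $\Gamma$. Its realization is the suspension of $|\Gamma|$, so $|\Gamma|\cong S^n$ implies $|\Sigma\Gamma|\cong S^{n+1}$. For a map $\psi$ on configurations, $\psi_*u$ denotes the table obtained by applying $\psi$ to every row.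

**Lemma 3.** If $\Gamma$ has a tight fiber with tables of size $D$, so does $\Sigma\Gamma$.

*Proof.* Let $\{u,v\}$ be the tight fiber and put $\psi(x)=(x,0,0)$. If $U$ has the same margins as $\psi_*u$, then every pattern with $x_s=1$ or $x_{s'}=1$ has count zero in $U$, so $U=\psi_*u'$ for some $u'$. The margins of $\psi_*u'$ on $F\cup\{s\}$ and on $F\cup\{s'\}$ carry the same information as $u'_F$. So $u'\in\{u,v\}$, and the fiber of $\psi_*u$ is $\{\psi_*u,\psi_*v\}$, with disjoint supports. $\square$

Example: two points have the tight fiber $\{00,11\}$, $\{01,10\}$. Their suspension is the 4-cycle $1,s,2,s'$, which gets the tight fiber $\{0000,1100\}$, $\{0100,1000\}$ in the coordinates $(1,2,s,s')$. The degree stays at $2$ while the conjectured bound doubles. So suspension does not create a counterexample from the small spheres. It only carries one upward, and the whole problem sits in dimension $2$.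

## A tight fiber of degree $L$ on the complete graph $K_{L+1}$

Forget spheres for a moment and look for long tight fibers where everything is visible up to pairs. Regard the complete graph $K_N$, $N\ge2$, as the complex whose facets are the pairs $\{i,j\}$. A table of size $D$ on $\{0,1\}^N$ is a $D\times N$ matrix up to row permutation, that is, $N$ subsets ("columns") of a $D$-set of rows. Two tables have equal $K_N$-margins exactly when they have the same $D$, the same column sizes and the same pairwise intersection sizes.

Let $L\ge4$ be even and $N=L+1$, with columns $Y_v$ ($v\in\mathbb Z/L$) and $K$. Let $u$ have rows $e\in\mathbb Z/L$, where row $e$ lies in $Y_e$ and $Y_{e+1}$ and in no other $Y$, and lies in $K$ iff $e$ is even. Define $u'$ the same way with "odd". For $L=4$, with column order $Y_0,Y_1,Y_2,Y_3,K$: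
$$u=\begin{pmatrix}1&1&0&0&1\\0&1&1&0&0\\0&0&1&1&1\\1&0&0&1&0\end{pmatrix},\qquad
u'=\begin{pmatrix}1&1&0&0&0\\0&1&1&0&1\\0&0&1&1&0\\1&0&0&1&1\end{pmatrix}.$$

**Lemma 4.** For even $L\ge4$, $\{u,u'\}$ is a tight fiber of $K_{L+1}$, of degree $L$.

*Proof.*

**Step 1 (same fiber, disjoint supports).** In both tables $Y_v$ consists of the rows $v-1,v$, so
$$D=L,\quad |Y_v|=2,\quad |Y_v\cap Y_{v+1}|=1,\quad Y_v\cap Y_w=\emptyset\ (w\ne v,v\pm1),\quad |K|=\tfrac L2,\quad |K\cap Y_v|=1. \tag{1}$$
Hence they lie in one fiber. The pair $\{e,e+1\}$ determines $e$, and the rows of $u$ and $u'$ for that $e$ differ in the entry $K$. So the supports are disjoint.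

**Step 2 (the $Y$-columns are forced).** Take any table in the fiber; it satisfies (1). Let $Y_v\cap Y_{v+1}=\{p_v\}$. If $p_v=p_w$ with $v\ne w$, this row lies in $Y_v,Y_{v+1},Y_w,Y_{w+1}$, which involve at least three distinct indices. Since $L\ge4$, among any three distinct elements of $\mathbb Z/L$ two are non-adjacent, and their columns are disjoint by (1), a contradiction. So the $p_v$ are $L$ distinct rows, hence all rows. As $Y_v$ contains $p_{v-1}\ne p_v$ and has size $2$, we get $Y_v=\{p_{v-1},p_v\}$, so row $p_v$ lies in exactly $Y_v,Y_{v+1}$ among the $Y$'s.

**Step 3 (the column $K$ has two choices).** By $|K\cap Y_v|=1$, $K$ contains exactly one of $p_{v-1},p_v$ for each $v$. So membership in $K$ alternates around the cycle: $K=\{p_v:v\text{ even}\}$ or $K=\{p_v:v\text{ odd}\}$. The table is $u$ or $u'$. $\square$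

## Why the pairs cannot simply be drawn on the sphere

The first thing to try is to make the $L+1\ge5$ columns vertices of a 2-sphere and the pairs its edges. This stops at once. The edges of a triangulated 2-sphere form a planar graph, and $K_5$ is not planar.

Next one notices that the nonempty intersections in (1) form a wheel (rim $Y_0,\dots,Y_{L-1}$, hub $K$), which is planar. There are two ways to use only the wheel, and both lose the fiber.

If we observe only the edges of the wheel, we no longer know that non-adjacent $Y$'s are disjoint, which Step 2 used. For $L=4$ and rows $a,b,c,d$, take $Y_0=Y_2=\{a,b\}$, $Y_1=Y_3=\{b,c\}$, $K=\{b,d\}$. Then $D=4$, $|Y_v|=2$, $Y_v\cap Y_{v+1}=\{b\}$, $|K|=2$, $K\cap Y_v=\{b\}$. All wheel margins agree with those of $u$, and this is a third table.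

If instead we fill in the triangles $\{K,Y_v,Y_{v+1}\}$, we see too much. The row in $Y_v\cap Y_{v+1}$ is row $v$; in $u$ it lies in $K$ iff $v$ is even, in $u'$ iff $v$ is odd. The count of the pattern $111$ separates $u$ from $u'$, so they are not in one fiber.

So we need a sphere that *reads every pair* of $N$ hidden bits $t_1,\dots,t_N$, but whose triangles never read three of them jointly. Lines carrying the bits must cross.

## Parity crossings and the sphere $\Gamma_N$

What lets lines cross is that zeros in margins are constraints. If a pattern on a facet has count $0$, it has count $0$ in every table of the fiber. So by choosing the support of $u$ we may impose on each row any condition involving one facet.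

Take a diamond with center $c$ and corners $h,v,h',v'$ in cyclic order, cut into the four triangles $\{c,h,v\},\{c,h',v\},\{c,h',v'\},\{c,h,v'\}$, and impose even parity on each triangle. The first two triangles give $x_h=x_{h'}$, the second and third give $x_v=x_{v'}$. So one bit passes horizontally, another vertically, they may be different, and the center holds their sum $x_c\equiv x_h+x_v$. Each triangle shows $(x_h+x_v,x_h,x_v)$, which is the pair $(x_h,x_v)$ and nothing more. Put $N$ horizontal lines across $N$ vertical lines, and at the diagonal crossings impose $x_c=0$ to tie the $i$-th horizontal line to the $i$-th vertical one.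

**The complex.** Let $N\ge2$ and take these points of the plane:

* $h_{i,j}=(2j+1,2i)$ for $i\in[N]$, $0\le j\le N$;
* $v_{i,j}=(2j,2i+1)$ for $0\le i\le N$, $j\in[N]$;
* $c_{i,j}=(2j,2i)$ for $i,j\in[N]$;
* $z_{i,j}=(2j+1,2i+1)$ for $1\le i,j\le N-1$.

For $p\in\mathbb Z^2$ let $Q(p)=\{q:\|q-p\|_1\le1\}$. The diamonds $Q(p)$ with $p_1+p_2$ even tile the plane edge-to-edge, and cutting each into four triangles from its center triangulates the plane. Let $D$ be the subcomplex formed by the triangles in the diamonds $Q(c_{i,j})$ and $Q(z_{i,j})$. The corners of $Q(c_{i,j})$ are, in cyclic order, $h_{i,j-1},v_{i-1,j},h_{i,j},v_{i,j}$; those of $Q(z_{i,j})$ are $h_{i,j},v_{i,j+1},h_{i+1,j},v_{i,j}$. So the vertices of $D$ are exactly the listed points.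

**Lemma 5.** $|D|$ is a disc, and every edge of $\partial D$ joins an $h$-vertex to a $v$-vertex.

*Proof.* Let $Q=[2,2N]^2$.

**Step 1 (the square $Q$ is covered).** Let $q\in Q$ lie in a tile $Q(p)$. If $p\in Q$, then its coordinates are both even, and $p$ is some $c_{i,j}$, or both odd, and $p$ is some $z_{i,j}$; so $q\in|D|$. If $p\notin Q$, then some coordinate of $p$ lies outside $[2,2N]$; since $\|q-p\|_1\le1$, it is $1$ or $2N+1$. Hence both coordinates of $p$ are odd, and $q$ arises from $p$ by moving that one coordinate by exactly $1$ into $Q$. So $q$ has one coordinate in $\{2,2N\}$ and the other odd in $[3,2N-1]$, and $q$ is a corner of some $Q(c_{i,j})$.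

**Step 2 (what sticks out of $Q$).** The tiles $Q(z_{i,j})$, and the tiles $Q(c_{i,j})$ with $c_{i,j}$ interior to $Q$, lie in $Q$. For $c=c_{i,j}\in\partial Q$ let $P_c$ be the closure of $Q(c)\setminus Q$. If $c$ is not a corner of $Q$, then $P_c$ is half a diamond, a triangle meeting $Q$ in a segment of length $2$. If $c$ is a corner of $Q$, then $P_c$ is three quarters of a diamond, meeting $Q$ in an arc of two unit segments. In both cases $P_c$ is a disc and $P_c\cap Q$ is an arc contained in $\partial Q$ and in $\partial P_c$.

**Step 3 (the pieces are glued one by one).** Let $c\neq c'$ be two such centers. Their difference has even coordinates, so $Q(c)\cap Q(c')$ is empty unless $c-c'=(\pm2,0)$ or $(0,\pm2)$, and then it is the midpoint of $c$ and $c'$. So if $P_c$ and $P_{c'}$ meet, they meet in this one point. It lies in $Q$ by convexity, hence in $P_c\cap Q\subseteq\partial Q$, and it is at distance $1$ from both $c$ and $c'$, so it is an endpoint of both arcs. Therefore, adding the $P_c$ to $Q$ successively, each new $P_c$ meets the union so far exactly in its arc $P_c\cap Q$. This arc meets the earlier arcs only in endpoints, so it still lies on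 the boundary of the union so far. A disc glued to a disc along a boundary arc is a disc. Hence $|D|$ is a disc.

**Step 4 (the boundary edges).** An edge containing a $c_{i,j}$ or $z_{i,j}$ lies in two triangles of the same diamond. A boundary edge lies in only one triangle, so it is a side of a diamond, and each side joins an $h$-vertex to a $v$-vertex. $\square$

Let
$$\Gamma_N=D\cup(z_\infty*\partial D)$$
with a new vertex $z_\infty$. This is a simplicial complex, and $|\Gamma_N|$ is two discs glued along their boundaries, i.e. $S^2$. It has $2N(N+1)+N^2+(N-1)^2+1=4N^2+2$ vertices. (For $N=2$: five diamonds give $20$ triangles. Each of the four sides of $Q(z_{1,1})$ is shared with one of the four diamonds $Q(c_{i,j})$, which leaves $12$ boundary edges. So there are $32=2\cdot18-4$ triangles, the right number for a 2-sphere with $18$ vertices.) Its facets are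

1. $\{c_{i,j},h,v\}$ with $h\in\{h_{i,j-1},h_{i,j}\}$, $v\in\{v_{i-1,j},v_{i,j}\}$, for $i,j\in[N]$;
2. $\{z,h_{a,b},v_{a',b'}\}$ with $z=z_\infty$ or $z=z_{i,j}$, for certain adjacent $h_{a,b},v_{a',b'}$.

Define $\varphi:\{0,1\}^N\to\{0,1\}^{V(\Gamma_N)}$ by
$$\varphi(t):\quad h_{i,j}\mapsto t_i,\qquad v_{i,j}\mapsto t_j,\qquad c_{i,j}\mapsto t_i+t_j\bmod2,\qquad z_{i,j},z_\infty\mapsto0 .$$
This map is injective.

**Proposition 6.** For every table $u$ on $\{0,1\}^N$, the fiber of $\varphi_*u$ for $\Gamma_N$ is $\{\varphi_*u':u'\text{ in the fiber of }u\text{ for }K_N\}$. In particular, tight fibers of $K_N$ yield tight fibers of $\Gamma_N$ of the same degree.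

*Proof.*

**Step 1 (describe the image of $\varphi$ by conditions on single facets).** Consider, for $x\in\{0,1\}^{V(\Gamma_N)}$:

* (a) $x_c+x_h+x_v$ is even on every facet of type 1, and $x_{c_{i,i}}=0$ for all $i$;
* (b) $x_z=0$ on every facet of type 2.

Every $\varphi(t)$ satisfies both. Conversely let $x$ satisfy both. The facets $\{c_{i,j},h_{i,j-1},v_{i-1,j}\}$ and $\{c_{i,j},h_{i,j},v_{i-1,j}\}$ give $x_{h_{i,j-1}}=x_{h_{i,j}}$, for all $j\in[N]$. So $x_{h_{i,j}}=:t_i$ depends only on $i$. Likewise $\{c_{i,j},h_{i,j},v_{i-1,j}\}$ and $\{c_{i,j},h_{i,j},v_{i,j}\}$ give $x_{v_{i-1,j}}=x_{v_{i,j}}$, so $x_{v_{i,j}}=:r_j$ depends only on $j$. Then $x_{c_{i,j}}\equiv t_i+r_j$, and $x_{c_{i,i}}=0$ gives $r_i=t_i$. Every $z$-vertex lies in a facet of type 2, so $x_z=0$. Hence $x=\varphi(t)$.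

**Step 2 (the fiber stays in the image).** Let $U$ have the same margins as $\varphi_*u$. A pattern violating (a) or (b) has margin $0$ in $\varphi_*u$, hence in $U$. By Step 1, $U$ is supported on $\varphi(\{0,1\}^N)$, so $U=\varphi_*u'$ for a table $u'$.

**Step 3 (the margins of $\varphi_*u'$ are the pair margins of $u'$).** On a type-1 facet at $c_{i,j}$, $\varphi(t)$ restricts to $(t_i+t_j,t_i,t_j)$. So this margin is equivalent to $u'_{\{i,j\}}$ if $i\ne j$, and to $u'_{\{i\}}$ if $i=j$. On a type-2 facet, $\varphi(t)$ restricts to $(0,t_a,t_{b'})$, whose margin is a function of $u'_{\{a,b'\}}$. All pairs $i\ne j$ occur in type 1, and since $N\ge2$ the pair margins determine the single ones. So $\varphi_*u$ and $\varphi_*u'$ have equal $\Gamma_N$-margins iff $u$ and $u'$ have equal $K_N$-margins. This proves the first claim. Since $\varphi$ is injective, $\varphi_*$ preserves distinctness and disjointness of supports, which gives the second. $\square$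

**Proof of Theorem A.** By Lemma 4, $K_{L+1}$ has a tight fiber of degree $L$. By Proposition 6 so does the 2-sphere $\Gamma_{L+1}$, which has $4(L+1)^2+2$ vertices. Applying Lemma 3 $n-2$ times gives a triangulation of $S^n$ with $2(n-2)$ more vertices and a tight fiber of degree $L$. By Lemma 2 its binomial is, up to sign, in every Markov basis. For $L=2^{n+1}+2$, which is even and at least $4$, the last claim of Lemma 2 shows that the ideal is not generated in degree at most $2^{n+1}$. For $n=2$ and $L=10$ the number of vertices is $4\cdot 11^2+2=486$. $\blacksquare$

## Polygons need at most four rows at a time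

Theorem A with $L\to\infty$ gives the part of Theorem B for $n\ge2$. The case $n=0$, and $n=1$ with three vertices, are simplex boundaries, treated at the start. A triangulation of $S^1$ is an $m$-cycle $C_m$, $m\ge3$, so one fact is left: for $m\ge4$ the binary $m$-cycle model has a Markov basis of degree at most four. This is in M. Develin and S. Sullivant, *Markov bases of binary graph models*, Ann. Comb. 7 (2003) 441–466. Here is a direct proof.

**Lemma 7.** For $m\ge3$, any two tables in one fiber of $C_m$ are joined by a chain of tables of the fiber, each step replacing at most four rows by rows with the same total edge margins. Hence $I_{C_m,\mathbf 2}$ is generated in degree at most $4$.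

*Proof.* The last sentence is Lemma 1(c). We use induction on $m$. For $m=3$ two tables of one fiber differ by $\lambda w$, $w(x)=(-1)^{x_1+x_2+x_3}$. Subtract $\pm w$ repeatedly; the intermediate tables lie coordinatewise between the two given ones, so they are nonnegative, and each step replaces four rows.

Let $m\ge4$, with vertices $1,\dots,m$ in cyclic order. An *exchange* takes two rows that agree at $i$ and at $j$, $i\neq j$, and interchanges their entries on one of the two open arcs between $i$ and $j$. Each edge of $C_m$ lies in one of the two closed arcs, on which the two restrictions are either both kept or interchanged. So exchanges preserve all edge margins, and replace two rows.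

For a table $u$ let $n_{ab}(u)$ be the number of rows with $(x_1,x_3)=(a,b)$, and $k(u)=n_{11}(u)+n_{00}(u)$. In a fiber $|u|$ and the single counts of $x_1,x_3$ are fixed, so $n_{11}-n_{00}$ is fixed. Hence $k$ determines the whole $\{1,3\}$-margin, and $k$ grows with $n_{11}$.

Let $u,v$ lie in one fiber, of tables of size $D$.

**Step 1 (make the $\{1,3\}$-margins equal).** Suppose they differ; by symmetry let $k(u)>k(v)$. We show that exchanges lead from $u$ to a table with $n_{11}$ smaller by $1$; repeating this reaches equality.

*Heads.* As $n_{11}(u)>n_{11}(v)$, for some $c\in\{0,1\}$ the pattern $(x_1,x_2,x_3)=(1,c,1)$ is more frequent in $u$ than in $v$. The count of $(0,c,0)$ minus that of $(1,c,1)$ equals the count of $(x_2,x_3)=(c,0)$ minus the count of $(x_1,x_2)=(1,c)$, which is the same for $u$ and $v$. So $u$ has a row with head $(1,c,1)$ and a row with head $(0,c,0)$.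

*Tails.* The tail of a row is its restriction to the path $3,4,\dots,m,1$. Call a row an $11$-row or a $00$-row according to $(x_1,x_3)$; both exist in $u$. We claim: in $u$, or in a table obtained from $u$ by one exchange not changing any row on $\{1,2,3\}$, there are an $11$-row and a $00$-row that agree at some $j\in\{4,\dots,m\}$.

Suppose not. Then in $u$ every $11$-row is complementary on $4,\dots,m$ to every $00$-row. So all $11$-rows have one and the same tail $r$, and all $00$-rows have the complementary tail $\bar r$. Let $s$ be a row with $x_1=1$, $x_3=0$, let $x$ be an $11$-row, and let $s_j=r_j$ for some $j\in\{4,\dots,m\}$. The rows $s,x$ agree at $1$ and $j$; exchange their entries at $j+1,\dots,m$. The changed row $x$ is still an $11$-row and must be complementary on $4,\dots,m$ to the unchanged $00$-rows, whose tail is $\bar r$. So its tail is still $r$, i.e. $s$ agrees with $r$ on $j,\dots,m$ and at $1$. Hence along the path $3,4,\dots,m,1$ the row $s$ first equals $\bar r$ and from some point on equals $r$. For a row $s$ with $x_1=0$, $x_3=1$ the same argument with a $00$-row in place of $x$ shows that $s$ first equals $r$ and from some point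 on equals $\bar r$.

Now say that a row $y$ *breaks* at an edge $\{l,l'\}$ of the path if $y_l+r_l\not\equiv y_{l'}+r_{l'}\pmod2$. With $r$ fixed, the total number $B$ of breaks over all rows and path edges is determined by the edge margins, so it is the same for $u$ and $v$. In $u$, rows with $x_1=x_3$ have no break and rows with $x_1\ne x_3$ have exactly one, so $B=D-k(u)$. In $v$, each row with $x_1\neq x_3$ has at least one break, because $r_1=r_3=1$. So $B\ge D-k(v)$, and $k(u)\le k(v)$, a contradiction. The claim holds.

*Combining.* Let $y$ be an $11$-row and $z$ a $00$-row agreeing at $j$, in the table of the claim. Its restrictions to $\{1,2,3\}$ are those of $u$, so it has rows $y'$ with head $(1,c,1)$ and $z'$ with head $(0,c,0)$. The rows $y,y'$ agree at $1$ and $3$; exchange their entries at $2$, so that $y$ gets $x_2=c$. Do the same with $z,z'$. Now $y,z$ agree at $2$ and at $j$; exchange them on the open arc containing $3$. The heads $(1,c,1),(0,c,0)$ become $(1,c,0),(0,c,1)$, and $n_{11}$ drops by $1$.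

**Step 2 (equal $\{1,3\}$-margins: cut along the chord).** Let $\alpha(u)$ be the table of restrictions of the rows of $u$ to $\{1,2,3\}$ and $\beta(u)$ that of restrictions to $\{3,4,\dots,m,1\}$. Now $\alpha(u),\alpha(v)$ lie in one fiber of the triangle $1,2,3$, and $\beta(u),\beta(v)$ in one fiber of the $(m-1)$-cycle $3,4,\dots,m,1$. By induction $\beta(u)$ and $\beta(v)$ are joined by steps replacing rows $b_1,\dots,b_l$, $l\le4$, by rows $b_1',\dots,b_l'$ with equal margins, in particular on $\{1,3\}$. So we may number them such that $b_i$ and $b_i'$ agree at $1$ and $3$. Perform the step on rows of the full table extending $b_1,\dots,b_l$, keeping their entries at $2$. This preserves all edge margins of $C_m$, replaces at most four rows, and leaves $\alpha$ unchanged. Treat $\alpha$ in the same way, keeping the entries at $4,\dots,m$. We reach from $u$ a table with the same $\alpha$ and the same $\beta$ as $v$. It and $v$ differ only in how the entries at $2$ are distributed among the rows with a given $(x_1,x_3)$. Any such redistribution is a product of transpositions, which are exchanges at $1$ and $3$. $\square$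

**Proof of Theorem B.** For $n=0$ the degree is $2=2^1$; for $n=1$ it is at most $4=2^2$ by Lemma 7. For $n\ge2$, Theorem A with $L=2^{n+1}+2$ refutes the conjecture, and $L\to\infty$ gives unboundedness. $\blacksquare$

## Wires and junctions: degree $27\cdot3^q-18$ on $K_{36q+11}$

The fiber of Lemma 4 has degree $N-1$, and each of its rows occurs once. For exponential degree we want a tight fiber in which some rows occur $3^q$ times. By Proposition 6 it suffices to work with $K_N$. We build a system of linear equations over $\mathbb Z$, written in pair margins, with a one-dimensional solution space and a large primitive solution.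

**The setup.** Let $H$ be a triangle-free simple graph, with a set $K_v\subseteq\{0,1,2\}$ for each $v\in V(H)$; call $0,1,2$ colors. For an edge $e=vv'$ put $K_e=K_v\cap K_{v'}$. Let $S$ be the set of *atoms* $(e,k)$, $e\in E(H)$, $k\in K_e$. Identify $(e,k)$ with the configuration on $V(H)\sqcup\{0,1,2\}$ that is $1$ exactly at the two ends of $e$ and at $k$; so $N=|V(H)|+3$. Let $\Lambda\subseteq\mathbb Z^S$ be the lattice of all $w$ with
$$\sum_k w(e,k)=0\quad\text{for all }e, \tag{2}$$
$$\sum_{e\ni v}w(e,k)=0\quad\text{for all }v\text{ and all }k\in K_v . \tag{3}$$

**Lemma 8.** (i) Two tables supported on $S$ have equal $K_N$-margins iff their difference lies in $\Lambda$. (ii) If a table is supported on $S$, so is every table in its $K_N$-fiber. (iii) If $\Lambda=\mathbb Zw$ with $w\ne0$, then $\{w^+,w^-\}$ is a tight fiber of $K_N$.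

*Proof.* (i) Equality of margins means equality of totals, of single counts, and of $11$-counts for pairs. Let $w$ be the difference. The pairs $vv'\in E(H)$ give (2), and the pairs $(v,k)$ with $k\in K_v$ give (3). The remaining conditions follow. Non-adjacent pairs $vv'$, pairs of colors, and pairs $(v,k)$ with $k\notin K_v$ have count $0$ in both tables. The total and the counts of single $v$ are sums of left sides of (2). For a color $k$, $2\sum_ew(e,k)=\sum_v\sum_{e\ni v}w(e,k)=0$ by (3).

(ii) Let $u$ be supported on $S$, of size $D$, and $U$ in its fiber. Non-adjacent $v,v'$ have $11$-count $0$ in $U$, so in each row of $U$ the vertices of $H$ with value $1$ form a clique. This has size at most $2$, so the row contains at most one edge of $H$. The sum over $e\in E(H)$ of the $11$-counts is $D$, as for $u$. So every row of $U$ contains exactly one edge. The $11$-counts for pairs of colors are $0$ and the single counts of the three colors add up to $D$, so every row has exactly one color $k$. The $11$-count of $(v,k)$ with $k\notin K_v$ is $0$, so $k\in K_v\cap K_{v'}=K_e$ for the edge $e=vv'$ of the row. Each row is an atom.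

(iii) By (i) and (ii) the fiber of $w^+$ is $\{w^+-\lambda w\ge0:\lambda\in\mathbb Z\}$. By (2), $w$ has entries of both signs. Nonnegativity on $\operatorname{supp}w^+$ gives $\lambda\le1$ and on $\operatorname{supp}w^-$ gives $\lambda\ge0$. So the fiber is $\{w^+,w^-\}$, with disjoint nonempty supports. $\square$

**Wires.** Read colors modulo $3$ and let *type* $\tau_k$ mean the pair $\{k,k+1\}$. *Junctions* are vertices with $K=\{0,1,2\}$. A *wire of type $\tau_k$* between two junctions is a path of three edges whose two new inner vertices have $K=\{k,k+1\}$. Then each of its edges has $K_e=\{k,k+1\}$, and by (2) we may put $a_e=w(e,k)=-w(e,k+1)$. Condition (3) at an inner vertex says that its two edge values are opposite. So the values along a wire are $a,-a,a$, the same at both ends; call $a$ the *value* of the wire.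

**Junctions.** Color $k$ appears at a junction on wires of type $\tau_k$, contributing $a$, and on wires of type $\tau_{k-1}$, contributing $-a$. So (3) says that $\sum_{\tau_k}a=\sum_{\tau_{k-1}}a$ for all $k$: the sums of the values of the incident wires of types $\tau_0,\tau_1,\tau_2$ are all equal. In particular, a junction with one wire of each type copies a value. A junction with three wires of type $\tau_0$ and one each of types $\tau_1,\tau_2$ puts out the sum of three values.

**The graph.** Take junctions $J_i^\varepsilon$ ($0\le i\le q$) and $M_i^\varepsilon,\bar M_i^\varepsilon,R_i^\varepsilon$ ($0\le i<q$), $\varepsilon\in\{0,1\}$, with the following wires for each $\varepsilon$ and $0\le i<q$ (superscript $\varepsilon$ throughout):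

* type $\tau_1$: $J_iM_i$ and $\bar M_iR_i$;
* type $\tau_2$: $J_i\bar M_i$ and $M_iR_i$;
* type $\tau_0$: $M_iJ_{i+1}$, $\bar M_iJ_{i+1}$, $R_iJ_{i+1}$.

In addition take one wire $J_0^0J_0^1$ of type $\tau_0$, and two wires $J_q^0J_q^1$ of types $\tau_1$ and $\tau_2$. Distinct wires have disjoint inner vertices and no wire joins a junction to itself. So $H$ is simple, and every cycle consists of at least two whole wires, hence has length at least $6$; there is no triangle.

For $q=0$ this is two junctions joined by three wires, one of each type. All values are equal to one integer $s$. With $s=1$ the nine edges give $|w^+|=9$, and $N=2+6+3=11$.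

**Solving.** Let $s_i^\varepsilon$ be the common sum at $J_i^\varepsilon$. Each $J_i^\varepsilon$ has exactly one wire of type $\tau_1$ and one of type $\tau_2$, both therefore of value $s_i^\varepsilon$. The junctions $M_i,\bar M_i,R_i$ have exactly one wire of each type. So all wires at $M_i$ have the value of $J_iM_i$, which is $s_i$; all wires at $\bar M_i$ have the value of $J_i\bar M_i$, also $s_i$. At $R_i$ the wires $\bar M_iR_i$ and $M_iR_i$ both have value $s_i$, which is consistent, and so $R_iJ_{i+1}$ has value $s_i$. The $\tau_0$-sum at $J_{i+1}$ gives $s_{i+1}=3s_i$. The wire $J_0^0J_0^1$ gives $s_0^0=s_0^1=:s$. The wires $J_q^0J_q^1$ require $s_q^0=s_q^1$, which holds since both equal $3^qs$. So the solutions are exactly parametrized by $s\in\mathbb Z$, and $\Lambda=\mathbb Zw$ with $w$ the solution for $s=1$.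

**Counting.** An edge of value $a$ contributes $|a|$ to $|w^+|$, a wire $3|a|$. For each $\varepsilon$ and $i<q$ there are seven wires of value $3^i$. Hence
$$|w^+|=3\Big(2\cdot7\sum_{i<q}3^i+1+2\cdot3^q\Big)=3\big(7\cdot3^q-7+1+2\cdot3^q\big)=27\cdot3^q-18 .$$
There are $2(4q+1)$ junctions and $14q+3$ wires, so $|V(H)|=8q+2+2(14q+3)=36q+8$ and $N=36q+11$.

**Proof of the lower bound in Theorem C.** By Lemma 8(iii), $K_{36q+11}$ has a tight fiber of degree $27\cdot3^q-18$. Proposition 6, then Lemma 3 applied $n-2$ times, and Lemma 2 give a triangulation of $S^n$ with $m=4(36q+11)^2+2+2(n-2)$ vertices and the stated binomial in every Markov basis. For $n$ fixed and $q\ge1$ we have $\sqrt m\le2(36q+11)+\sqrt{2n}\le(94+\sqrt{2n})\,q$, and $27\cdot3^q-18\ge3^q$. So the degree is at least $2^{c\sqrt m}$ with $c=\log_2 3/(94+\sqrt{2n})$. $\blacksquare$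

## An upper bound from the Steinitz lemma

Now let $\Gamma$ be any simplicial complex with $f$ faces, counting $\emptyset$. The plan is to write a shortest relation as a walk of integer vectors that returns to $0$, and to order its steps so that the walk stays in a small box; it cannot visit a point twice.

**Step 1 (a $0/1$-matrix with $f$ rows).** The facet margins of a table are equivalent to the numbers $\sum_xu(x)\prod_{j\in G}x_j$, $G\in\Gamma$. These are the counts of rows that are $1$ on all of $G$, and by inclusion–exclusion inside each facet they determine the margins, with integer coefficients. So two tables are in one fiber iff $A(u-v)=0$, where $A$ is the $0/1$-matrix with rows $G\in\Gamma$, columns $x$, and entries $\prod_{j\in G}x_j$.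

**Step 2 (primitive relations generate).** For integer vectors write $g\sqsubseteq w$ ("$g$ is conformal to $w$") if $g^+\le w^+$ and $g^-\le w^-$. A nonzero $g\in\ker A$ is a *Graver element* if no nonzero $g'\in\ker A$ with $g'\ne g$ has $g'\sqsubseteq g$. The binomials $p^{g^+}-p^{g^-}$ of Graver elements generate the ideal (Sturmfels, *Gröbner Bases and Convex Polytopes*, Ch. 4). Indeed, let $u\ne v$ lie in one fiber and choose a nonzero $g\in\ker A$ with $g\sqsubseteq u-v$ and $\|g\|_1$ minimal; it is a Graver element. Since $g^+\le(u-v)^+\le u$, the vector $u-g$ is a table, $p^u-p^{u-g}=p^{u-g^+}(p^{g^+}-p^{g^-})$, and $\|(u-g)-v\|_1<\|u-v\|_1$. Induct on this norm and use Lemma 1(b).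

**Step 3 (reordering).** We use the Steinitz lemma with constant equal to the dimension (Grinberg–Sevast'yanov, Funct. Anal. Appl. 14 (1980)).

**Lemma 9.** Let $y_1,\dots,y_M\in\mathbb R^d$ have norm at most $1$ and sum $0$. They can be ordered so that all partial sums have norm at most $d$.

*Proof.* If $M\le d$ any order works. Let $M>d$. We construct index sets $A_M\supset A_{M-1}\supset\dots\supset A_d$ with $|A_k|=k$ and numbers $\lambda_k(i)\in[0,1]$, $i\in A_k$, with $\sum_{A_k}\lambda_k(i)y_i=0$ and $\sum_{A_k}\lambda_k(i)=k-d$. Start with $A_M=[M]$, $\lambda_M(i)=(M-d)/M$. Given $A_k$ with $k>d$, consider the polytope of all $\mu\in[0,1]^{A_k}$ with $\sum\mu_iy_i=0$ and $\sum\mu_i=k-1-d$. It contains $\frac{k-1-d}{k-d}\lambda_k$, so it has an extreme point $\mu$. There are $d+1$ linear equations in $k$ variables, so at least $k-d-1$ of the $\mu_i$ are $0$ or $1$. If none were $0$, then at least $k-d-1$ would be $1$ and the other coordinates, at least one of them, would be positive or also $1$, so the sum would exceed $k-d-1$. So some $\mu_i=0$; let $A_{k-1}=A_k\setminus\{i\}$ and $\lambda_{k-1}=\mu|_{A_{k-1}}$.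

Order the indices so that the first $k$ of them form $A_k$ for every $k\ge d$. For $k\ge d$ the partial sum is $\sum_{A_k}y_i=\sum_{A_k}(1-\lambda_k(i))y_i$, of norm at most $k-(k-d)=d$. For $k<d$ its norm is at most $k$. $\square$

**Step 4 (the walk has no repeated point).** Let $g$ be a Graver element and $M=\|g\|_1$. Write $Ag=0$ as a sum of $M$ vectors $\pm A_x$, where $A_x$ is the column of $x$, taken $|g(x)|$ times with the sign of $g(x)$. Each has $\ell_\infty$-norm at most $1$. By Lemma 9 with $d=f$ we may order them so that all partial sums $\sigma_1,\dots,\sigma_M$ have $\ell_\infty$-norm at most $f$. If $\sigma_a=\sigma_b$ with $1\le a<b\le M$, then the terms $a+1,\dots,b$ add to $0$. They correspond to a vector of $\ker A$ that is conformal to $g$, nonzero because terms with the same $x$ have the same sign, and different from $g$ because $b-a<M$. This contradicts the choice of $g$. So the $\sigma_a$ are distinct integer points of $[-f,f]^f$, and $M\le(2f+1)^f$.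

**Proof of the upper bound in Theorem C.** The row $G=\emptyset$ of $A$ gives $\sum_xg(x)=0$, so $|g^+|=|g^-|=M/2$. By Steps 2 and 4, $I_{\Gamma,\mathbf2}$ is generated in degree at most $\frac12(2f+1)^f$. For a 2-sphere with $m$ vertices, $f_1$ edges and $f_2$ triangles we have $3f_2=2f_1$ and $m-f_1+f_2=2$. So $f_1=3m-6$, $f_2=2m-4$, and
$$f=1+m+(3m-6)+(2m-4)=6m-9 .$$
The bound is $\frac12(12m-17)^{6m-9}=2^{O(m\log m)}$. $\blacksquare$
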